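# Symmetrised Mishchenko–Fomenko shifts in types $E_8$ and $F_4$

## Failure in types $E_8$ and $F_4$

Throughout, $\mathfrak g$ is a simple Lie algebra over $\mathbb C$ of rank $n$, $\mathcal S(\mathfrak g)^{\mathfrak g}$ is the algebra of invariants of the adjoint action in the symmetric algebra, $\varpi:\mathcal S(\mathfrak g)\to\mathcal U(\mathfrak g)$ is symmetrisation, $\partial_\mu$ is the derivative in the direction $\mu\in\mathfrak g^*$, and $\mathcal A_\mu\subset\mathcal U(\mathfrak g)$ is the commutative subalgebra obtained from the Feigin–Frenkel centre. All of these are recalled in the next section. The talk is about the following statement, which was posed in Alexander Molev and Oksana Yakimova, "Quantisation and nilpotent limits of Mishchenko-Fomenko subalgebras", arXiv:1711.03917 (2017).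

**Statement (S).** For any simple Lie algebra $\mathfrak g$ there exist generators $H_1,\dots,H_n$ of the algebra $\mathcal S(\mathfrak g)^{\mathfrak g}$ such that for any $\mu\in\mathfrak g^*$ the elements $\varpi(\partial_\mu^kH_i)$ generate the algebra $\mathcal A_\mu$.

The statement is false. Put
$$\mathcal P=\{H\in\mathcal S(\mathfrak g)^{\mathfrak g}:\ \varpi(\partial_\mu^kH)\in\mathcal A_\mu\ \text{for all regular semisimple }\mu\text{ and all }k\ge0\}.$$
If (S) holds for $\mathfrak g$, then its generators $H_1,\dots,H_n$ lie in $\mathcal P$.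

**Theorem 1.** (a) For $\mathfrak g$ of type $E_8$: if $H\in\mathcal P$, then the homogeneous components of $H$ of degrees $6$ and $8$ vanish.

(b) For $\mathfrak g$ of type $F_4$: if $H\in\mathcal P$, then all homogeneous components of $H$ of degree $\ge10$ vanish, and $\dim\mathcal P\le5$.

In both cases $\dim\mathcal P<\infty$, and $\mathcal P$ contains no generating set of $\mathcal S(\mathfrak g)^{\mathfrak g}$. So (S) is false for $E_8$ and for $F_4$, even if the generators $H_i$ are allowed to be inhomogeneous.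

For $E_8$ the failure occurs at every single regular semisimple $\mu$, at a definite shift.

**Theorem 2.** Let $\mathfrak g$ be of type $E_8$, let $q\in\mathcal S^2(\mathfrak g)^{\mathfrak g}$ be the quadratic invariant, and let $H\in\mathcal S^8(\mathfrak g)^{\mathfrak g}\setminus\mathbb Cq^4$. Then $\varpi(\partial_\mu^4H)\notin\mathcal A_\mu$ for every regular semisimple $\mu$. So no homogeneous generators work for even one such $\mu$, even if they may depend on $\mu$.

Both theorems rest on a criterion valid for all simple $\mathfrak g$, Theorem 3 below; it is stated once its main ingredient, an operator-valued polynomial $M[H]$, has been built.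

## Shifts, symmetrisation and the algebra $\mathcal A_\mu$

**Shifts.** Identify $\mathcal S(\mathfrak g)$ with $\mathbb C[\mathfrak g^*]$. For $\mu\in\mathfrak g^*$ put $(\partial_\mu F)(x)=\frac{d}{dt}F(x+t\mu)\big|_{t=0}$. The elements $\partial_\mu^kH$, $k\ge0$, are the $\mu$-shifts of $H$. The Mishchenko–Fomenko subalgebra $\overline{\mathcal A}_\mu\subset\mathcal S(\mathfrak g)$ is generated by all $\mu$-shifts of all $H\in\mathcal S(\mathfrak g)^{\mathfrak g}$.

**Symmetrisation.** This is the linear map with $\varpi(x_1\cdots x_k)=\frac1{k!}\sum_{\sigma\in\mathfrak S_k}x_{\sigma(1)}\cdots x_{\sigma(k)}$ for $x_i\in\mathfrak g$. It is an isomorphism of $\mathfrak g$-modules and satisfies $\varpi(w^m)=w^m$ for $w\in\mathfrak g$, but it is not multiplicative: in $\mathfrak{sl}_2$, $\varpi(ef)=\frac12(ef+fe)=ef-\frac12h$.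

**The algebra $\mathcal A_\mu$.** Let $\mathfrak z(\widehat{\mathfrak g})\subset\mathcal U(t^{-1}\mathfrak g[t^{-1}])$ be the Feigin–Frenkel centre, i.e. the centre of the affine vertex algebra at the critical level. Let $\varrho_\mu:\mathcal U(t^{-1}\mathfrak g[t^{-1}])\to\mathcal U(\mathfrak g)[z,z^{-1}]$ be the homomorphism $Xt^r\mapsto Xz^r+\delta_{r,-1}\mu(X)$ for $X\in\mathfrak g$, $r<0$. Then $\mathcal A_\mu$ is the subalgebra of $\mathcal U(\mathfrak g)$ generated by all coefficients of $\varrho_\mu(S)$, $S\in\mathfrak z(\widehat{\mathfrak g})$.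

We use exactly three facts about $\mathcal A_\mu$: it is commutative, it contains the constants, and
$$\overline{\mathcal A}_\mu\subset\operatorname{gr}\mathcal A_\mu\quad\text{for every }\mu,\ \text{with equality when }\mu\text{ is regular.}$$
The last one is taken as known, and the equality is needed only in an example. So (S) asks whether the classical generators $\partial_\mu^kH_i$ of $\overline{\mathcal A}_\mu$ can be quantised by the simplest possible map. The symbol of $\varpi(\partial_\mu^kH)$ is always right, because it lies in $\operatorname{gr}\mathcal A_\mu$; everything depends on the lower-order terms.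

**Conventions.** Let $(\,,)$ be the Killing form. It identifies $\mathfrak g$ with $\mathfrak g^*$, so $v\in\mathfrak g$ is the function $x\mapsto(v,x)$ on $\mathfrak g$, and elements of $\mathcal S(\mathfrak g)$ are polynomial functions on $\mathfrak g$. The Poisson bracket satisfies $\{v,F\}(x)=dF(x)([x,v])$; for $F=u\in\mathfrak g$ this is $(u,[x,v])=([v,u],x)$, as it should be. Let $G$ be the adjoint group. For $F\in\mathcal S(\mathfrak g)$ the gradient $\nabla F(x)\in\mathfrak g$ is defined by $dF(x)(w)=(\nabla F(x),w)$.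

Let $(e_i)$, $(e^i)$ be dual bases of $\mathfrak g$ and let $\partial^i$ be the derivative in the direction $e^i$, so $\partial^iv=(e^i,v)$. For a polynomial map $T$ on $\mathfrak g$ with values in a vector space, $T(\partial)$ is obtained by replacing the coordinates $a_i=(e^i,a)$ of $a=\sum a_ie_i$ by $\partial^i$. The $\partial^i$ commute, so polynomial identities in $a$ survive the substitution. For example, $T(a)=\operatorname{ad}a$ gives $(\operatorname{ad}\partial)H=\sum_i\operatorname{ad}e_i\,\partial^iH=\operatorname{ad}\nabla H$. Since $\partial^i(a,x)^d=d\,a_i(a,x)^{d-1}$, for $T$ homogeneous of degree $m\le d$ we have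
$$T(\partial)(a,x)^d=\tfrac{d!}{(d-m)!}\,T(a)\,(a,x)^{d-m},\tag{1}$$
and $T(\partial)(a,x)^d=0$ for $m>d$.

In particular $f(\partial)(a,x)^d=d!\,f(a)$ for $f\in\mathbb C[\mathfrak g]_d$. The powers $(a,x)^d$ span $\mathcal S^d(\mathfrak g)$, so the pairing $(f,H)\mapsto f(\partial)H$ between $\mathbb C[\mathfrak g]_d$ and $\mathcal S^d(\mathfrak g)$ is perfect. It is $G$-invariant. By complete reducibility each space is its invariants plus a sum of nontrivial simple modules, and invariants pair to zero with the latter; hence the pairing is also perfect between the $G$-invariants of the two spaces.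

Put $p_m(a)=\operatorname{tr}(\operatorname{ad}a)^m$ and $q=p_2$, so $q(a)=(a,a)$. On a Cartan subalgebra $\mathfrak h$ we have $p_{2m}|_{\mathfrak h}=\sum_\alpha\alpha^{2m}$, summed over all roots, and by Chevalley's theorem an invariant is determined by its restriction to $\mathfrak h$. Let $\mathfrak{so}(\mathfrak g)$ be the space of operators on $\mathfrak g$ skew for $(\,,)$. Odd powers of $\operatorname{ad}a$ are skew, even powers are symmetric.

For $\mathfrak{sl}_2$ with the usual basis, $(h,h)=8$ and $(e,f)=4$, so $q=\frac18h^2+\frac12ef$ as an element of $\mathcal S^2(\mathfrak g)$. Its shifts are $q$, $\partial_\mu q=2\mu$ and $\partial_\mu^2q=2q(\mu)$.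

## The quadratic elements of $\mathcal A_\mu$

Let $\mu$ be regular semisimple, $\mathfrak t=\mathfrak g_\mu$ its centraliser, a Cartan subalgebra. Choose root vectors $e_\alpha$ with $(e_\alpha,e_{-\alpha})=1$; then $[e_\alpha,e_{-\alpha}]=t_\alpha$, where $(t_\alpha,v)=\alpha(v)$ for $v\in\mathfrak t$. For $\nu\in\mathfrak t$ put
$$Q_\nu=\sum_\alpha\frac{\alpha(\nu)}{\alpha(\mu)}\,e_\alpha e_{-\alpha}\in\mathcal S^2(\mathfrak g)\qquad\text{(sum over all roots).}$$

**Lemma 4.** $\mathfrak t\subset\mathcal A_\mu$, and $\varpi(Q_\nu)\in\mathcal A_\mu$ for all $\nu\in\mathfrak t$.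

**Step 1: linear elements.** Let $H$ be a homogeneous invariant of degree $d\ge2$. Expanding $H(x+s\mu)$ in $s$, the coefficient of $s^{d-1}$ is $dH(\mu)(x)$, so $\partial_\mu^{d-1}H=(d-1)!\,\nabla H(\mu)$. Invariance gives $0=dH(\mu)([\mu,v])=([\nabla H(\mu),\mu],v)$ for all $v$, so $\nabla H(\mu)\in\mathfrak g_\mu=\mathfrak t$. By Kostant's theorem the gradients of the $n$ homogeneous generators are linearly independent at the regular element $\mu$, so they span $\mathfrak t$. Thus $\mathfrak t\subset\overline{\mathcal A}_\mu\subset\operatorname{gr}\mathcal A_\mu$: for each $h\in\mathfrak t$ some $h+\text{const}$ lies in $\mathcal A_\mu$. Constants lie in $\mathcal A_\mu$, hence $\mathfrak t\subset\mathcal A_\mu$.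

**Step 2: quadratic shifts.** Similarly $\partial_\mu^{d-2}H=(d-2)!\,\frac12D^2H(\mu)(x,x)$. To compute this form, differentiate $dH(z)([z,e_\alpha])=0$ at $z=\mu$ in the direction $e_{-\alpha}$:
$$D^2H(\mu)(e_{-\alpha},\alpha(\mu)e_\alpha)+dH(\mu)(-t_\alpha)=0,\qquad\text{so}\qquad\alpha(\mu)\,D^2H(\mu)(e_\alpha,e_{-\alpha})=\alpha(\nabla H(\mu)).$$
The form is invariant under the torus with Lie algebra $\mathfrak t$, so it pairs $e_\alpha$ only with $e_{-\alpha}$, and $\mathfrak t$ only with $\mathfrak t$. The coordinate of $x$ along $e_\alpha$ is the function $e_{-\alpha}$. Hence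
$$\tfrac12D^2H(\mu)(x,x)=\tfrac12Q_{\nabla H(\mu)}+(\text{an element of }\mathcal S^2(\mathfrak t)).\tag{2}$$
Since $\mathfrak t\subset\overline{\mathcal A}_\mu$, since $Q_\nu$ is linear in $\nu$, and since the gradients of generators span $\mathfrak t$, all $Q_\nu$ lie in $\overline{\mathcal A}_\mu\subset\operatorname{gr}\mathcal A_\mu$.

**Step 3: removing the linear correction.** So $\mathcal A_\mu$ contains an element $\varpi(Q_\nu)+\ell+\text{const}$ with $\ell\in\mathfrak g$. It commutes with $\mathfrak t\subset\mathcal A_\mu$ because $\mathcal A_\mu$ is commutative. Also $\varpi(Q_\nu)$ commutes with $\mathfrak t$, having weight $0$. Hence $\ell$ commutes with $\mathfrak t$, so $\ell\in\mathfrak t\subset\mathcal A_\mu$, and $\varpi(Q_\nu)\in\mathcal A_\mu$. $\square$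

## Small cases, and the limit of comparing symbols

*The invariant $q$, any $\mathfrak g$.* We have $\partial_\mu q=2\mu\in\mathfrak t$, and $\partial^2_\mu q$ is constant. As $q\in\operatorname{gr}\mathcal A_\mu$, the algebra $\mathcal A_\mu$ contains some $\varpi(q)+\ell+\text{const}$ with $\ell\in\mathfrak g$. Since $\varpi(q)$ is central, $\ell$ commutes with $\mathfrak t$, so $\ell\in\mathfrak t$. Hence $q\in\mathcal P$ for every simple $\mathfrak g$.

*The algebra $\mathfrak{sl}_2$.* Let $\mu\ne0$; such $\mu$ is regular, so $\operatorname{gr}\mathcal A_\mu=\overline{\mathcal A}_\mu=\mathbb C[\mu,q]$. As before $\mu\in\mathcal A_\mu$ and $\varpi(q)+\ell+\text{const}\in\mathcal A_\mu$ with $[\ell,\mu]=0$. The centraliser of a nonzero element of $\mathfrak{sl}_2$ is a line, so $\ell\in\mathbb C\mu$. So $\mu$ and $\varpi(q)$ lie in $\mathcal A_\mu$, and their symbols generate $\operatorname{gr}\mathcal A_\mu$; by induction on the filtration degree they generate $\mathcal A_\mu$. For $\mathfrak{sl}_2$ and $\mu\neq0$ the generator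 $H_1=q$ does what (S) asks.

*The last shifts.* Let $H$ be a homogeneous invariant of degree $d\ge2$ and $\mu$ regular semisimple. For $k\ge d$ the shift is constant, for $k=d-1$ it lies in $\mathfrak t$, and for $k=d-2$ formula (2) and Lemma 4 give $\varpi(\partial_\mu^{d-2}H)\in\mathcal A_\mu$. Trouble can only start at shifts of degree $m=d-k\ge3$.

Why not continue in the same way? For a shift $F=\partial_\mu^kH$ of degree $m$ there is an $A\in\mathcal A_\mu$ with symbol $F$, and $A-\varpi(F)$ has filtration degree at most $m-1$ and weight $0$. For $m=2$ weight $0$ forces this difference into $\mathfrak t+\mathbb C$, and we are done. For $m=3$ it may already contain $\sum_\alpha c_\alpha e_\alpha e_{-\alpha}$ with arbitrary coefficients, and nothing said so far controls them. This is where comparing symbols stops.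

We therefore test a weaker condition than membership. An element of $\mathcal A_\mu$ commutes with every $\varpi(Q_\nu)$, and these are completely explicit. If we can compute $[\varpi(Q_\nu),\varpi(\partial_\mu^kH)]$ exactly, with all lower-order terms, we get a necessary condition on $H$.

## The commutator with $\varpi(Q_\nu)$

Write $\frac z2\coth\frac z2=\sum_{j\ge0}b_jz^{2j}$; here $b_0=1$ and $b_1=\frac1{12}$.

**Lemma 5.** For $v\in\mathfrak g$ and $F\in\mathcal S(\mathfrak g)$,
$$\tfrac12\big(v\,\varpi(F)+\varpi(F)\,v\big)=\varpi\Big(\sum_jb_j\sum_{i_1,\dots,i_{2j}}(\operatorname{ad}e_{i_1}\cdots\operatorname{ad}e_{i_{2j}}v)\;\partial^{i_1}\cdots\partial^{i_{2j}}F\Big).$$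

**Step 1: reduction to exponentials.** Powers of elements of $\mathfrak g$ span $\mathcal S(\mathfrak g)$, so take $F=u^m/m!$. As $\partial^iu=(e^i,u)$ is the $i$-th coordinate of $u$, the right side is $\varpi\big(\sum_jb_j\,((\operatorname{ad}u)^{2j}v)\,u^{m-2j}/(m-2j)!\big)$, where terms with $2j>m$ are absent. Replace $u$ by $su$ with $s$ a formal variable and sum over $m$. The claim becomes the following identity of power series in $s$, where we write $u$ for $su$:
$$\tfrac12(ve^u+e^uv)=\varpi\Big(\big(\tfrac{\operatorname{ad}u}2\coth\tfrac{\operatorname{ad}u}2\,v\big)\,e^u\Big).$$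

**Step 2: the derivative of the exponential.** In $\mathcal S(\mathfrak g)$ we have $we^u=\frac d{d\varepsilon}e^{u+\varepsilon w}|_{\varepsilon=0}$, and $\varpi$ sends $(u+\varepsilon w)^m$ to $(u+\varepsilon w)^m$. Hence, in $\mathcal U(\mathfrak g)$,
$$\varpi(we^u)=\tfrac d{d\varepsilon}e^{u+\varepsilon w}\big|_{\varepsilon=0}=\int_0^1e^{\tau u}we^{(1-\tau)u}\,d\tau=\tfrac{e^{\operatorname{ad}u}-1}{\operatorname{ad}u}(w)\,e^u=e^u\,\tfrac{1-e^{-\operatorname{ad}u}}{\operatorname{ad}u}(w).$$

**Step 3: inversion.** Therefore $ve^u=\varpi\big(\frac{\operatorname{ad}u}{e^{\operatorname{ad}u}-1}(v)\,e^u\big)$ and $e^uv=\varpi\big(\frac{\operatorname{ad}u}{1-e^{-\operatorname{ad}u}}(v)\,e^u\big)$. The average of the two series is $\frac12\big(\frac z{e^z-1}+\frac z{1-e^{-z}}\big)=\frac z2\cdot\frac{e^z+1}{e^z-1}=\frac z2\coth\frac z2$. $\square$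

For $H\in\mathcal S(\mathfrak g)^{\mathfrak g}$ collect all shifts in $F_s(x)=H(x+s\mu)=\sum_k\frac{s^k}{k!}\,\partial_\mu^kH$, and put
$$M[H]=\sum_{j\ge0}b_j\,(\operatorname{ad}\partial)^{2j+1}H=\sum_{j\ge0}b_j\sum_{i_1,\dots,i_{2j+1}}\operatorname{ad}e_{i_1}\cdots\operatorname{ad}e_{i_{2j+1}}\;\partial^{i_1}\cdots\partial^{i_{2j+1}}H.\tag{3}$$
This is a polynomial map from $\mathfrak g$ to operators on $\mathfrak g$. Its values are combinations of operators $(\operatorname{ad}a)^{2j+1}$, so $M[H]:\mathfrak g\to\mathfrak{so}(\mathfrak g)$. It is $G$-equivariant: $M[H](gy)=g\,M[H](y)\,g^{-1}$.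

**Proposition 6.** For $\mu$ regular semisimple and $\nu\in\mathfrak t=\mathfrak g_\mu$,
$$[\varpi(Q_\nu),\varpi(F_s)]=-2s\,\varpi(\Psi_s),\qquad\Psi_s(x)=\big(x,\,M[H](x+s\mu)\,\nu\big).\tag{4}$$

**Step 1: anticommutators appear.** Put $a_\alpha=\alpha(\nu)/\alpha(\mu)=a_{-\alpha}$. By this symmetry $\varpi(Q_\nu)=\sum_\alpha a_\alpha e_\alpha e_{-\alpha}$ in $\mathcal U(\mathfrak g)$. For $Y\in\mathcal U(\mathfrak g)$, renaming $\alpha\to-\alpha$ in the first term,
$$[\varpi(Q_\nu),Y]=\sum_\alpha a_\alpha\big(e_\alpha[e_{-\alpha},Y]+[e_\alpha,Y]e_{-\alpha}\big)=\sum_\alpha a_\alpha\big(e_{-\alpha}[e_\alpha,Y]+[e_\alpha,Y]e_{-\alpha}\big).$$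

**Step 2: the inner commutator.** Since $\varpi$ is $\mathfrak g$-equivariant, $[e_\alpha,\varpi(F_s)]=\varpi(\{e_\alpha,F_s\})$. With $z=x+s\mu$ and $dH(z)([z,e_\alpha])=0$,
$$\{e_\alpha,F_s\}(x)=dH(z)([x,e_\alpha])=-s\,dH(z)([\mu,e_\alpha])=-s\,\alpha(\mu)\,(\partial_{e_\alpha}H)(x+s\mu).$$

**Step 3: apply Lemma 5** with $v=e_{-\alpha}$ and $F=\{e_\alpha,F_s\}$. The denominators cancel, as $a_\alpha\alpha(\mu)=\alpha(\nu)$. Moreover
$$\sum_\alpha\alpha(\nu)\,e_{-\alpha}\otimes e_\alpha=\sum_\alpha[e_{-\alpha},\nu]\otimes e_\alpha=\sum_i[e_i,\nu]\otimes e^i,$$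
because the Cartan part of the dual bases contributes $0$ and the right side does not depend on the choice of dual bases. Writing $[e_i,\nu]=\operatorname{ad}e_i\,\nu$, we obtain
$$[\varpi(Q_\nu),\varpi(F_s)]=-2s\,\varpi\Big(\sum_jb_j\sum(\operatorname{ad}e_{i_1}\cdots\operatorname{ad}e_{i_{2j}}\operatorname{ad}e_i\,\nu)\;(\partial^{i_1}\cdots\partial^{i_{2j}}\partial^iH)(x+s\mu)\Big).$$
The product of a vector $w\in\mathfrak g$ and a function is the function multiplied by $(x,w)$, so this is (4). $\square$

The term $j=0$ of $M[H]$ is $\operatorname{ad}\nabla H(y)$, the classical Poisson bracket. It contributes nothing to $\Psi_s$, by the second half of the proof of Theorem 3 with $z=\nabla H$. The obstruction sits in $j\ge1$.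

## Operators with values in $\operatorname{ad}\mathfrak g$

**Theorem 3** (any simple $\mathfrak g$). For $H\in\mathcal S(\mathfrak g)^{\mathfrak g}$, the elements $\varpi(\partial_\mu^kH)$ commute with the quadratic elements $\varpi(Q_\nu)\in\mathcal A_\mu$, for all $k$, all regular semisimple $\mu$ and all $\nu\in\mathfrak g_\mu$, if and only if $M[H](y)\in\operatorname{ad}\mathfrak g$ for all $y\in\mathfrak g$, with $M[H]$ as in (3).

Commutation will say that the skew operator $M[H](y)$ has $(M[H](y)\nu,\mu)=0$ for $\mu,\nu$ in a common Cartan subalgebra. Operators $\operatorname{ad}z$ have this property, since $([z,\nu],\mu)=(z,[\nu,\mu])=0$. The next lemma says that there are no others.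

**Lemma 7.** Let $D\in\mathfrak{so}(\mathfrak g)$ satisfy $(Dx,y)=0$ whenever $x,y$ lie in a common Cartan subalgebra. Then $D\in\operatorname{ad}\mathfrak g$.

**Step 1: pass to all commuting pairs.** The commuting variety $\{(x,y):[x,y]=0\}$ is the closure of $G\cdot(\mathfrak h\times\mathfrak h)$, by R. W. Richardson, *Commuting varieties of semisimple Lie algebras and algebraic groups*, Compositio Math. 38 (1979). So $(Dx,y)=0$ whenever $[x,y]=0$. This lets us test $D$ on nilpotent elements too. Let $N$ be the space of all $D\in\mathfrak{so}(\mathfrak g)$ with this property; it is a $G$-module containing $\operatorname{ad}\mathfrak g$. Suppose $N=\operatorname{ad}\mathfrak g\oplus U$ with a submodule $U\ne0$.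

**Step 2: take a highest weight vector.** Let $0\ne D\in U$ be a highest weight vector of weight $\lambda$ for $\mathfrak b=\mathfrak h\oplus\mathfrak n$. Then $D$ commutes with $\operatorname{ad}\mathfrak n$. If $\lambda=0$, then $D$ is $G$-invariant, hence a scalar by Schur, and a skew scalar is $0$; so $\lambda\ne0$. Let $\theta$ be the highest root; recall $\mathfrak g^{\mathfrak n}=\mathbb Ce_\theta$.

**Step 3: we may assume $D\mathfrak h=0$.** We have $D\mathfrak h\subset\mathfrak g_\lambda$, which is $0$ if $\lambda$ is not a root. If $\lambda$ is a root, it is positive, being dominant, and $Dt=f(t)e_\lambda$ for $t\in\mathfrak h$. For $t\in\ker\lambda$ we have $[t,e_{-\lambda}]=0$, so $0=(Dt,e_{-\lambda})$ and $f(t)=0$. Thus $f$ is proportional to $\lambda$, i.e. $Dt=c[e_\lambda,t]$ for a constant $c$.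

If $\lambda=\theta$, replace $D$ by $D-c\operatorname{ad}e_\theta$. This operator lies in $N$, is nonzero because $U\cap\operatorname{ad}\mathfrak g=0$, has weight $\lambda$, commutes with $\operatorname{ad}\mathfrak n$, and kills $\mathfrak h$.

If $\lambda\ne\theta$, then $e_\lambda\notin\mathfrak g^{\mathfrak n}$, so $[e_\alpha,e_\lambda]\ne0$ for some simple root $\alpha$; then $\alpha\ne\lambda$, so the two positive roots are linearly independent. Take $t\in\mathfrak h$ with $\alpha(t)=0$, $\lambda(t)=1$. Then $0=D[e_\alpha,t]=[e_\alpha,Dt]=-c[e_\alpha,e_\lambda]$, so $c=0$ and $D\mathfrak h=0$ already.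

**Step 4: $D\mathfrak b=0$.** For a positive root $\alpha$ and $t\in\mathfrak h$ with $\alpha(t)=1$, $De_\alpha=-D[e_\alpha,t]=-[e_\alpha,Dt]=0$.

**Step 5: contradiction on $\mathfrak n^-$.** As $D\ne0$, choose a positive root $\beta$ of minimal height with $De_{-\beta}\ne0$. For a root $\gamma>0$, the element $[e_\gamma,e_{-\beta}]$ lies in $\mathfrak b$, or in $\mathbb Ce_{-\beta'}$ with $\beta'>0$ of smaller height, or is $0$. In all cases $D$ kills it, so $[e_\gamma,De_{-\beta}]=0$. Hence $De_{-\beta}\in\mathfrak g^{\mathfrak n}$, i.e. $De_{-\beta}=ke_\theta$ with $k\ne0$, and $(De_{-\beta},e_{-\theta})\ne0$. But $[e_{-\beta},e_{-\theta}]=0$, so $(De_{-\beta},e_{-\theta})=0$ by the property defining $N$. This is a contradiction. $\square$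

**Proof of Theorem 3.** Suppose the commutation holds. By (4) and injectivity of $\varpi$, $\Psi_s=0$, i.e. $(x,M[H](x+s\mu)\nu)=0$ for all $x$ and $s$. Now fix $y$ and substitute $x=y-s\mu$:
$$(y,M[H](y)\nu)-s\,(\mu,M[H](y)\nu)=0\quad\text{for all }s.$$
Hence $(\mu,M[H](y)\nu)=0$ for every Cartan subalgebra $\mathfrak t$, all regular $\mu\in\mathfrak t$ and all $\nu\in\mathfrak t$; by density, for all $\mu\in\mathfrak t$. Lemma 7 gives $M[H](y)\in\operatorname{ad}\mathfrak g$.

Conversely, let $M[H](y)=\operatorname{ad}z(y)$ for all $y$. The element $z(y)$ is unique, so $z$ is $G$-equivariant, and $z(y)$ is fixed by the stabiliser $G_y$. Thus $z(y)$ commutes with $\mathfrak g_y\ni y$. With $y=x+s\mu$,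
$$\Psi_s(x)=(y,[z(y),\nu])-s(\mu,[z(y),\nu])=([y,z(y)],\nu)-s([\nu,\mu],z(y))=0.\qquad\square$$

**Corollary 8.** If $H\in\mathcal P$, then $M[H](y)\in\operatorname{ad}\mathfrak g$ for all $y\in\mathfrak g$.

Indeed $\varpi(\partial_\mu^kH)$ and $\varpi(Q_\nu)$ both lie in the commutative algebra $\mathcal A_\mu$, by Lemma 4.

### Powers of $q$

Let us compute $(\operatorname{ad}\partial)^3q^m$. With $u=(a,x)$ and $v=(a,a)$, $q(x+ta)=q+2tu+t^2v$, and $3!$ times the coefficient of $t^3$ in the $m$-th power is
$$\partial_a^3q^m=8m(m-1)(m-2)\,q^{m-3}u^3+12m(m-1)\,q^{m-2}uv .$$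
We polarise this cubic form in $a$ and contract it with $\operatorname{ad}e_i\operatorname{ad}e_j\operatorname{ad}e_k$. The form $u^3$ gives $(\operatorname{ad}x)^3$. The form $uv$ gives $\frac13(\operatorname{ad}x\,C+C\operatorname{ad}x+E)$ with $C=\sum_i\operatorname{ad}e_i\operatorname{ad}e^i$ and $E=\sum_i\operatorname{ad}e_i\operatorname{ad}x\operatorname{ad}e^i$.

The operator $C$ is a scalar by Schur and has trace $\sum_i(e_i,e^i)=\dim\mathfrak g$, so $C=\mathrm{id}$. Next, $E=C\operatorname{ad}x+\sum_i\operatorname{ad}e_i\operatorname{ad}[x,e^i]$. The tensor $\sum_ie_i\otimes[x,e^i]$ is antisymmetric, because $\sum_ie_i\otimes e^i$ is symmetric and $\mathfrak g$-invariant. So the last sum is $\frac12\operatorname{ad}\sum_i[e_i,[x,e^i]]=-\frac12\operatorname{ad}(Cx)=-\frac12\operatorname{ad}x$, and $E=\frac12\operatorname{ad}x$. Altogether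
$$(\operatorname{ad}\partial)^3q^m=8m(m-1)(m-2)\,q^{m-3}(\operatorname{ad}x)^3+10m(m-1)\,q^{m-2}\operatorname{ad}x.\tag{5}$$

So $M[q]=2\operatorname{ad}x$ and $M[q^2]=(4q+\frac53)\operatorname{ad}x$: both satisfy the condition of Theorem 3 for every $\mathfrak g$. For $q^3$, the homogeneous component of degree $3$ of $M[q^3]$ is $\frac1{12}\big(48(\operatorname{ad}y)^3+60\,q(y)\operatorname{ad}y\big)$. If $M[q^3]$ takes values in $\operatorname{ad}\mathfrak g$, so does each homogeneous component, and then $(\operatorname{ad}y)^3\in\operatorname{ad}\mathfrak g$ for all $y$. Take $y\in\mathfrak h$ regular and $(\operatorname{ad}y)^3=\operatorname{ad}z$. Then $z$ commutes with $\mathfrak h$, so $z\in\mathfrak h$, and $\alpha(z)=\alpha(y)^3$ for all roots. If the rank is at least $2$, there are roots $\alpha,\beta$ with $\alpha+\beta$ a root, and additivity gives $3\alpha(y)\beta(y)(\alpha(y)+\beta(y))=0$, which is impossible. So $q^3\notin\mathcal P$ in rank $\ge2$, although $q\in\mathcal P$. This does not decide (S), since $q^3$ is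 not a generator, but it shows what goes wrong: cubes of $\operatorname{ad}y$ leave $\operatorname{ad}\mathfrak g$.

### Minuscule coweights

Suppose $\mathfrak g$ has a minuscule coweight $\omega$, i.e. $\operatorname{ad}\omega$ has eigenvalues $0,\pm1$ (this occurs in types $A,B,C,D,E_6,E_7$). Let $K$ be a compact form of $G$ and put $H_d(x)=\int_K(k\omega,x)^d\,dk$. Since $(\operatorname{ad}k\omega)^{2j+1}=\operatorname{ad}k\omega$, (1) shows that $M[H_d](x)$ is an integral of scalar multiples of $\operatorname{ad}k\omega$, so $M[H_d](x)\in\operatorname{ad}\mathfrak g$. By Theorem 3 all $\varpi(\partial_\mu^kH_d)$ commute with all $\varpi(Q_\nu)$, and the present obstruction vanishes for these $H_d$. No claim is made here about whether the statement holds for $E_6$ or $E_7$.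

## One operator through which all corrections factor

How do we use Corollary 8 for an inhomogeneous $H=\sum_dH^{(d)}$? The natural move is to look at the first correction, $j=1$, component by component. But the component of $M[H](y)$ of degree $e$ in $y$ is
$$\sum_jb_j(\operatorname{ad}\partial)^{2j+1}H^{(e+2j+1)},$$
which mixes $H^{(e+1)},H^{(e+3)},H^{(e+5)},\dots$ For the top component $H^{(d)}$ one does get $(\operatorname{ad}\partial)^3H^{(d)}\in\operatorname{ad}\mathfrak g$ pointwise. Two degrees lower one gets only that $b_1(\operatorname{ad}\partial)^3H^{(d-2)}+b_2(\operatorname{ad}\partial)^5H^{(d)}$ is congruent to $0$ modulo $\operatorname{ad}\mathfrak g$, and a priori the two terms could cancel. The induction over components stops here, unless $(\operatorname{ad}\partial)^5H^{(d)}$ is controlled by $(\operatorname{ad}\partial)^3H^{(d)}$. In exceptional types it is: modulo $\operatorname{ad}\mathfrak g$, every odd power of $\operatorname{ad}a$ is obtained from one cubic operator.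

Let $\mathfrak g$ be exceptional. There is no basic invariant of degree $4$, so $p_4=\kappa q^2$ for some $\kappa\in\mathbb C$. Put
$$c(a)=(\operatorname{ad}a)^3-\kappa\,q(a)\operatorname{ad}a\in\mathfrak{so}(\mathfrak g).$$
For $a\in\mathfrak h$ this operator kills $\mathfrak h$ and acts on $e_\alpha$ by $\alpha(a)^3-\kappa q(a)\alpha(a)$.

**Proposition 9.** Let $\mathfrak g$ be exceptional and $H\in\mathcal P$, with homogeneous components $H^{(d)}$. Then $c(\partial)H^{(d)}=0$ for each $d$. Consequently, if $I\subset\mathbb C[\mathfrak g]^G$ is the ideal generated by $p_{2m}-\kappa q\,p_{2m-2}$, $m\ge3$, then $f(\partial)H^{(d)}=0$ for all $f\in I$ and all $d$. In particular, if $I_d=\mathbb C[\mathfrak g]^G_d$, then $H^{(d)}=0$.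

**Step 1: project $\operatorname{ad}\mathfrak g$ away.** The form $\operatorname{tr}(XY)$ on $\mathfrak{so}(\mathfrak g)$ is nondegenerate and restricts to the Killing form on $\operatorname{ad}\mathfrak g$, so $\mathfrak{so}(\mathfrak g)=\operatorname{ad}\mathfrak g\oplus(\operatorname{ad}\mathfrak g)^\perp$. Let $\mathrm{pr}$ be the projection to the second summand, with kernel $\operatorname{ad}\mathfrak g$, extended linearly to $\operatorname{End}\mathfrak g$ in any way. Differentiating $p_4=\kappa q^2$ in direction $y$ gives $4\operatorname{tr}((\operatorname{ad}a)^3\operatorname{ad}y)=4\kappa\,q(a)\operatorname{tr}(\operatorname{ad}a\operatorname{ad}y)$. So $c(a)\in(\operatorname{ad}\mathfrak g)^\perp$, and therefore $\mathrm{pr}((\operatorname{ad}a)^3)=c(a)$.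

**Step 2: factor the higher odd powers.** For $j\ge2$,
$$(\operatorname{ad}a)^{2j+1}=(\operatorname{ad}a)^{2j-2}c(a)+\kappa q(a)(\operatorname{ad}a)^{2j-1},$$
with both summands skew. By induction $\mathrm{pr}((\operatorname{ad}a)^{2j+1})=\Lambda_j(a)\,c(a)$ for $j\ge1$, where $\Lambda_1=\mathrm{id}$ and
$$\Lambda_j(a)X=\mathrm{pr}\big((\operatorname{ad}a)^{2j-2}X\big)+\kappa q(a)\Lambda_{j-1}(a)X\qquad(X\in\operatorname{End}\mathfrak g).$$
Each $\Lambda_j(a)$ is a linear operator on $\operatorname{End}\mathfrak g$, polynomial in $a$ and homogeneous of degree $2j-2$.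

**Step 3: apply this to $M[H]$.** Let $w=c(\partial)H$, a polynomial map with values in $\operatorname{End}\mathfrak g$. By Corollary 8, $\mathrm{pr}\,M[H]=0$. The term $j=0$ is killed by $\mathrm{pr}$, so substituting $\partial$ for $a$ in Step 2 gives
$$b_1w+\sum_{j\ge2}b_j\Lambda_j(\partial)w=0.$$
For $j\ge2$ the operator $\Lambda_j(\partial)$ lowers the degree in $x$ by $2j-2>0$. If $w\neq0$, its top homogeneous component, multiplied by $b_1=\frac1{12}\ne0$, would be the only term of that degree. Hence $w=0$. Since $c$ is homogeneous of degree $3$, the maps $c(\partial)H^{(d)}$ have different degrees, and $c(\partial)H^{(d)}=0$ for each $d$.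

**Step 4: scalar equations.** For $m\ge3$ apply $\operatorname{tr}\big((\operatorname{ad}\partial)^{2m-3}\,\cdot\,\big)$ to $c(\partial)H^{(d)}=0$. As $\operatorname{tr}((\operatorname{ad}a)^{2m-3}c(a))=p_{2m}(a)-\kappa q(a)p_{2m-2}(a)$, this gives $(p_{2m}-\kappa q\,p_{2m-2})(\partial)H^{(d)}=0$. Applying further operators $f(\partial)$ with $f$ invariant gives the claim for all of $I$. If $I_d=\mathbb C[\mathfrak g]^G_d$, then the invariant $H^{(d)}$ pairs to zero with all invariants of degree $d$, so $H^{(d)}=0$ because the pairing on invariants is perfect. $\square$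

Modulo $I$ we can rewrite every $p_{2m}$: for $m\ge2$,
$$p_{2m}\equiv(\kappa q)^{m-2}p_4=\kappa^{m-1}q^m.\tag{6}$$

**Lemma 10.** Let $D$ be the degree of a basic invariant, and suppose $H^{(D)}=0$ for all $H\in\mathcal P$. Then $\mathcal P$ contains no generating set of $\mathcal S(\mathfrak g)^{\mathfrak g}$.

**Proof.** Let $\mathfrak m$ be the augmentation ideal of $\mathcal S(\mathfrak g)^{\mathfrak g}$. If $H_1,\dots,H_n\in\mathcal P$ generate, then each element of $\mathfrak m$ is a polynomial without constant term in the $H_i-H_i(0)$, so the classes of $H_i-H_i(0)$ span $\mathfrak m/\mathfrak m^2$. (The same holds for a generating set of any size.) This space is graded with nonzero component in degree $D$, while all these classes have zero component of degree $D$. This is a contradiction. $\square$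

So it remains to find, in each type, a generator degree in which $I$ contains all invariants. The mechanism is this: (6) says that modulo $I$ every power sum is a multiple of a power of $q$; whenever a power sum is also a definite polynomial in lower ones, comparing the two expressions can force a power of $q$ into $I$.

## Type $E_8$: degrees $2,8,12,14,18,20,24,30$

Use the roots $\pm\epsilon_i\pm\epsilon_j$ ($1\le i<j\le8$) and $\frac12(\pm1,\dots,\pm1)$ with an even number of minus signs. We evaluate power sums at two points. At $x=\epsilon_1+\epsilon_2$, a root, the values $\alpha(x)$ are $\pm2$ (once each), $\pm1$ ($56$ times each), and $0$. At $x=2\epsilon_1$ there are $28$ roots with value $\pm2$ (these are $\pm\epsilon_1\pm\epsilon_j$), $128$ with value $\pm1$, and the rest have value $0$. Hence: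

| $x$ | $q$ | $p_4$ | $p_6$ | $p_8$ |
|---|---|---|---|---|
| $\epsilon_1+\epsilon_2$ | $120$ | $144$ | $240$ | $624$ |
| $2\epsilon_1$ | $240$ | $576$ | $1920$ | $7296$ |

**Step 1: $q^3\in I$.** There are no basic invariants of degrees $4$ and $6$, so $p_4=\kappa q^2$ and $p_6=\kappa_6q^3$. From the table, $\kappa=144/120^2=\frac1{100}$ and $\kappa_6=240/120^3=\frac1{7200}$ (the second row gives the same values). So
$$p_6-\kappa qp_4=(\kappa_6-\kappa^2)q^3=\Big(\frac1{7200}-\frac1{10000}\Big)q^3=\frac7{180000}\,q^3\in I .$$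
That $\kappa_6\ne\kappa^2$ is no accident: $(\kappa_6-\kappa^2)q^4=p_2p_6-p_4^2$ is the Cauchy–Schwarz defect of the vectors $(\alpha(a))_\alpha$ and $(\alpha(a)^3)_\alpha$ for $a$ in the real span of the coroots, and it is positive as soon as $\alpha(a)^2$ takes two different nonzero values. Since $\mathbb C[\mathfrak g]^G_6=\mathbb Cq^3$, we have $I_6=\mathbb C[\mathfrak g]^G_6$.

**Step 2: $I_8=\mathbb C[\mathfrak g]^G_8$.** We have $q^4\in I$ and $p_8-\kappa qp_6=p_8-\kappa\kappa_6q^4\in I$, so $p_8\in I$. The space $\mathbb C[\mathfrak g]^G_8$ is $2$-dimensional, and $p_8\notin\mathbb Cq^4$: the ratio $p_8/q^4$ is $624/120^4$ at the first point and $7296/240^4=456/120^4$ at the second. So $q^4$ and $p_8$ span $\mathbb C[\mathfrak g]_8^G$.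

**Step 3: conclusion.** By Proposition 9, $H^{(6)}=H^{(8)}=0$ for all $H\in\mathcal P$, which is Theorem 1(a). By Lemma 10 with $D=8$, $\mathcal P$ contains no generating set, and (S) is false for $E_8$.

**Step 4: $\dim\mathcal P<\infty$.** By Chevalley, $\mathbb C[\mathfrak g]^G\cong\mathbb C[\mathfrak h]^W$, and maximal ideals of the latter are given by points of $\mathfrak h$. Let $a\in\mathfrak h$ be a common zero of $I$. Then $q(a)=0$ because $q^3\in I$, and by (6) all $p_{2m}(a)$, $m\ge1$, vanish. So all power sums of the numbers $\alpha(a)^2$ vanish, hence all $\alpha(a)=0$ and $a=0$. By the Nullstellensatz $I$ contains a power of the augmentation ideal, so $\mathbb C[\mathfrak g]^G/I$ is finite-dimensional. By Proposition 9, for $H\in\mathcal P$ the component $H^{(d)}$ lies in the annihilator of $I_d$ in $\mathcal S^d(\mathfrak g)^{\mathfrak g}$, which is isomorphic to $(\mathbb C[\mathfrak g]^G/I)_d^*$ by perfectness of the pairing. Hence $\dim\mathcal P\le\dim\mathbb C[\mathfrak g]^G/I<\infty$.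

## Type $F_4$: degrees $2,6,8,12$

Now $p_6$ and $p_8$ are independent of what precedes them, and the shortcut of $E_8$ is not available. Once we know (Step 2) that $p_6$ and $p_8$ are basic invariants, $I_6$ is spanned by $p_6-\kappa qp_4$, one-dimensional inside $\langle q^3,p_6\rangle$, and $I_8$ is spanned by $q(p_6-\kappa qp_4)$ and $p_8-\kappa qp_6$, two-dimensional inside the three-dimensional $\langle q^4,qp_6,p_8\rangle$. So degrees $6$ and $8$ give nothing by this method. The first power sum that is a polynomial in lower ones beyond $p_4$ is $p_{10}$.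

**Step 1: power sums on a plane.** The roots are $\pm\epsilon_i\pm\epsilon_j$, $\pm\epsilon_i$ and $\frac12(\pm1,\pm1,\pm1,\pm1)$. On $x=(a,b,0,0)$:

- $\pm\epsilon_1\pm\epsilon_2$ contribute $2[(a+b)^{2m}+(a-b)^{2m}]$;
- $\pm\epsilon_i\pm\epsilon_j$ with $i\in\{1,2\}$, $j\in\{3,4\}$ contribute $8(a^{2m}+b^{2m})$;
- $\pm\epsilon_1,\pm\epsilon_2$ contribute $2(a^{2m}+b^{2m})$;
- the half-integral roots take each of the values $\frac12(\pm a\pm b)$ four times and contribute $8\cdot4^{-m}[(a+b)^{2m}+(a-b)^{2m}]$;
- the remaining roots vanish.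

So
$$p_{2m}=\big(2+8\cdot4^{-m}\big)\big[(a+b)^{2m}+(a-b)^{2m}\big]+10(a^{2m}+b^{2m}).$$
Normalise $a^2+b^2=1$ and put $w=a^2b^2$. Since $(a\pm b)^2=1\pm2ab$, the bracket is $2\sum_k\binom m{2k}4^kw^k$: for $m=1,\dots,6$ it equals
$$2,\quad 2+8w,\quad 2+24w,\quad 2+48w+32w^2,\quad 2+80w+160w^2,\quad 2+120w+480w^2+128w^3.$$
The sums $a^{2m}+b^{2m}$ follow from the recursion $\sigma_m=\sigma_{m-1}-w\sigma_{m-2}$ with $\sigma_0=2$, $\sigma_1=1$:
$$1,\quad1-2w,\quad1-3w,\quad1-4w+2w^2,\quad1-5w+5w^2,\quad1-6w+9w^2-2w^3.$$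
Hence
$$p_2=18,\quad p_4=15,\quad p_6=\tfrac{57}4+21w,\quad p_8=\tfrac{225}{16}+\tfrac{115}2w+85w^2,\quad p_{10}=\tfrac{897}{64}+\tfrac{885}8w+\tfrac{1485}4w^2,$$
and $p_{12}$ has $w^3$-coefficient $128(2+\frac1{512})-20\ne0$. In particular $\kappa=15/18^2=\frac5{108}$.

**Step 2: $q,p_6,p_8,p_{12}$ generate.** On the slice $q=18$ is constant. Comparing degrees in $w$: $p_6\notin\mathbb Cq^3$, so $p_6$ can serve as the basic invariant of degree $6$; $p_8\notin\langle q^4,qp_6\rangle$, so $p_8$ can serve in degree $8$; $p_{12}\notin\langle q^6,q^3p_6,p_6^2,q^2p_8\rangle$, so $p_{12}$ can serve in degree $12$.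

**Step 3: $p_{10}$ in terms of the generators.** The monomials of degree $10$ are $q^5,q^2p_6,qp_8$, so
$$p_{10}=A\,\frac{q^5}{18^5}+B\,\frac{q^2p_6}{18^2}+C\,\frac{q\,p_8}{18}$$
with constants, which on the slice reads $p_{10}=A+Bp_6+Cp_8$. The coefficients of $w^2$, $w$, $1$ give
$$85C=\tfrac{1485}4,\qquad21B+\tfrac{115}2C=\tfrac{885}8,\qquad A+\tfrac{57}4B+\tfrac{225}{16}C=\tfrac{897}{64},$$
so $C=\frac{297}{68}$, $B=-\frac{455}{68}$, $A=\frac{13041}{272}$.

**Step 4: compare with (6).** Since $18\kappa=\frac56$, (6) reads $p_{2m}\equiv18\left(\frac56\right)^{m-1}\frac{q^m}{18^m}$ modulo $I$, i.e.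
$$p_6\equiv\tfrac{25}2\tfrac{q^3}{18^3},\qquad p_8\equiv\tfrac{125}{12}\tfrac{q^4}{18^4},\qquad p_{10}\equiv\tfrac{625}{72}\tfrac{q^5}{18^5}.$$
Substituting into Step 3,
$$\Big(\tfrac{625}{72}-\tfrac{13041}{272}+\tfrac{22750}{272}-\tfrac{12375}{272}\Big)\tfrac{q^5}{18^5}=\Big(\tfrac{625}{72}-\tfrac{1333}{136}\Big)\tfrac{q^5}{18^5}=-\tfrac{343}{306}\,\tfrac{q^5}{18^5}\in I.$$
So $q^5\in I$.

**Step 5: conclusion.** By (6) every monomial of degree $d$ in $q,p_6,p_8,p_{12}$ is congruent modulo $I$ to a multiple of $q^{d/2}$. Hence $I_d=\mathbb C[\mathfrak g]^G_d$ for all $d\ge10$, while $\dim(\mathbb C[\mathfrak g]^G/I)_d\le1$ for $d=0,2,4,6,8$, and there are no invariants of odd degree. By Proposition 9, components of degree $\ge10$ of elements of $\mathcal P$ vanish, and the remaining components $H^{(d)}$ lie in annihilators of $I_d$, of dimension at most $1$ each. So $\dim\mathcal P\le5$, which is Theorem 1(b). By Lemma 10 with $D=12$, $\mathcal P$ contains no generating set, and (S) is false for $F_4$. This completes the proof of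 Theorem 1. $\blacksquare$

## Degree $8$ in $E_8$ at a single $\mu$

We prove Theorem 2. Here $\mu$ is fixed, so the substitution $x=y-s\mu$ with varying $\mu$, which gave Theorem 3, is not available. Instead we determine the relevant part of $M[H]$ completely. Let $\mathfrak g$ be of type $E_8$, $H\in\mathcal S^8(\mathfrak g)^{\mathfrak g}$, $H\notin\mathbb Cq^4$, and let $N=(\operatorname{ad}\partial)^3H:\mathfrak g\to\mathfrak{so}(\mathfrak g)$, which is equivariant and homogeneous of degree $5$.

**Step 1: the shape of $N$.** We show that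
$$N(y)=c_5(\operatorname{ad}y)^5+c_3\,q(y)(\operatorname{ad}y)^3+c_1\,q(y)^2\operatorname{ad}y\tag{7}$$
with constants $c_i$. By equivariance and density of $G\mathfrak h$ we may take $y\in\mathfrak h$. Then $N(y)$ commutes with the maximal torus, so it preserves $\mathfrak h$ and acts on each $\mathbb Ce_\delta$ by a scalar $r_\delta(y)$.

On $\mathfrak h$: since $-1\in W$, equivariance gives $N(-y)|_{\mathfrak h}=(-1)N(y)|_{\mathfrak h}(-1)=N(y)|_{\mathfrak h}$. But $N$ is odd, so $N(y)|_{\mathfrak h}=0$. The right side of (7) also vanishes on $\mathfrak h$.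

On $e_\delta$: equivariance gives $r_{w\delta}(wy)=r_\delta(y)$ for $w\in W$. In particular $r_\delta$ is invariant under the stabiliser of $\delta$, which is generated by the reflections in roots orthogonal to $\delta$ and is $W(E_7)$. It acts on the component $y'$ of $y$ orthogonal to $\delta$. So $r_\delta$ is a quintic polynomial in $\delta(y)$ and $y'$, and its coefficients at powers of $\delta(y)$ are $W(E_7)$-invariants of $y'$ of degree $\le5$. The basic degrees of $W(E_7)$ are $2,6,8,\dots$, so these are polynomials in $|y'|^2$, and $|y'|^2$ is a combination of $q$ and $\delta^2$. Hence $r_\delta\in\langle\delta^5,q\delta^3,q^2\delta\rangle$. The coefficients do not depend on $\delta$, because $W$ is transitive on roots. This is (7).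

**Step 2: $c_5\ne0$.** By (5), $(\operatorname{ad}\partial)^3q^4=192\,q(\operatorname{ad}x)^3+120\,q^2\operatorname{ad}x$. If $c_5=0$, put $H'=H-\frac{c_3}{192}q^4$. Then $(\operatorname{ad}\partial)^3H'\in\operatorname{ad}\mathfrak g$ pointwise. Applying $\mathrm{pr}$ and using $\mathrm{pr}((\operatorname{ad}a)^3)=c(a)$ gives $c(\partial)H'=0$. By Step 4 of the proof of Proposition 9, which uses only $c(\partial)H'=0$, all of $I_8$ annihilates $H'$. But $I_8=\mathbb C[\mathfrak g]^G_8$, so $H'=0$, contradicting $H\notin\mathbb Cq^4$.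

**Step 3: extract one coefficient.** Suppose $\varpi(\partial_\mu^4H)\in\mathcal A_\mu$. It commutes with all $\varpi(Q_\nu)$, $\nu\in\mathfrak t$, by Lemma 4. The $s^4$-coefficient of (4) then says that the $s^3$-coefficient of $\Psi_s$ vanishes for all $\nu\in\mathfrak t$. The homogeneous components of $M[H]$ have degrees $7,5,3,1$. A component of degree $e$ contributes to the $s^3$-coefficient a polynomial of degree $e+1-3$ in $x$. So the part cubic in $x$ comes from $e=5$ alone: it is $b_1$ times the $s^3$-coefficient of $(x,N(x+s\mu)\nu)$, and the latter vanishes.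

Let $y=x+s\mu$. We have $(y,\operatorname{ad}y\,\cdot)=0$, $[y,\mu]=[x,\mu]$ and $[y,\nu]=[x,\nu]$. For odd $k\ge3$,
$$(x,(\operatorname{ad}y)^k\nu)=-s(\mu,(\operatorname{ad}y)^k\nu)=s\big([x,\mu],(\operatorname{ad}y)^{k-2}[x,\nu]\big),$$
and $(x,\operatorname{ad}y\,\nu)=-s(\mu,[y,\nu])=-s([\nu,\mu],y)=0$. Hence
$$(x,N(y)\nu)=s\Big\{c_5\big([x,\mu],(\operatorname{ad}y)^3[x,\nu]\big)+c_3\,q(y)\big([x,\mu],\operatorname{ad}y\,[x,\nu]\big)\Big\},\tag{8}$$
and the $s^2$-coefficient of the brace vanishes.

**Step 4: restrict to an $A_2$-triple.** Take roots with $\alpha_1+\alpha_2+\alpha_3=0$ and $x=\sum_ix_ie_{\alpha_i}$, so $(x,\mu)=0$. Write $X=\operatorname{ad}x$, $U=\operatorname{ad}\mu$, so $\operatorname{ad}y=X+sU$ and $q(y)=q(x)+s^2q(\mu)$. The vanishing reads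
$$c_5\big([x,\mu],(XU^2+UXU+U^2X)[x,\nu]\big)+c_3\,q(\mu)\big([x,\mu],X[x,\nu]\big)=0.$$
Let $u_i=\alpha_i(\mu)$, $n_i=\alpha_i(\nu)$. The trilinear form $(a,[b,c])$ is alternating, so $(e_{\alpha_i},[e_{\alpha_j},e_{\alpha_k}])=\mathcal N\epsilon_{ijk}$ for distinct $i,j,k$, with $\mathcal N\ne0$ because $\alpha_2+\alpha_3=-\alpha_1$ is a root. We have $[x,\mu]=-\sum u_ix_ie_{\alpha_i}$ and $[x,\nu]=-\sum n_kx_ke_{\alpha_k}$. The operator $U$ acts on $e_{\alpha_k}$ by $u_k$ and on $[e_{\alpha_j},e_{\alpha_k}]\in\mathfrak g_{-\alpha_i}$ by $-u_i$. So the coefficient of $x_1x_2x_3$, divided by $\mathcal N$, is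
$$c_5\sum\epsilon_{ijk}\,u_in_k\,(u_k^2-u_iu_k+u_i^2)+c_3\,q(\mu)\sum\epsilon_{ijk}\,u_in_k=0.\tag{9}$$

**Step 5: evaluate the sums.** Put $S=\frac12\sum u_i^2$ and $\omega=u_1n_2-u_2n_1$. Since $\sum u_i=\sum n_i=0$, also $\omega=u_2n_3-u_3n_2=u_3n_1-u_1n_3$, and $u_i^2+u_iu_k+u_k^2=S$ for $i\ne k$. Writing out the six terms, $\sum\epsilon_{ijk}u_in_k=-3\omega$.

Next we claim $\sum\epsilon_{ijk}u_i^2\,u_kn_k=S\omega$. The left side is
$$u_1n_1(u_2^2-u_3^2)+u_2n_2(u_3^2-u_1^2)+u_3n_3(u_1^2-u_2^2).$$
Both sides are linear in $n$ on the plane $\sum n_i=0$, and both vanish at $n=u$. At $n=(1,-1,0)$ we have $\omega=-u_1-u_2=u_3$, and the left side is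
$$u_1(u_2^2-u_3^2)-u_2(u_3^2-u_1^2)=-u_1^2(u_2-u_3)+u_2^2(u_3-u_1)=u_3(u_1^2+u_1u_2+u_2^2)=u_3S.$$
As $\mu$ is regular, $u_3\ne0$, so $u$ and $(1,-1,0)$ span the plane, and the claim holds.

Since $u_k^2-u_iu_k+u_i^2=S-2u_iu_k$, the first sum in (9) is $-3S\omega-2S\omega=-5S\omega$, and (9) becomes
$$-\omega\,\big(5c_5S+3c_3\,q(\mu)\big)=0.$$
The roots $\alpha_1,\alpha_2$ are independent, so we may choose $\nu\in\mathfrak t$ with $n_1=0$, $n_2=1$; then $\omega=u_1\ne0$. As $c_5\ne0$, the number $S=-3c_3q(\mu)/(5c_5)$ is the same for all $A_2$-triples of $E_8$.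

**Step 6: no regular $\mu$ has this property.** Among the roots are $\epsilon_i-\epsilon_j$ with $1\le i\ne j\le8$. Let $m_i$ be the coordinates of $\mu$ and $d_{ij}=(m_i-m_j)^2$, which is nonzero by regularity. The triple $\epsilon_i-\epsilon_j,\ \epsilon_j-\epsilon_k,\ \epsilon_k-\epsilon_i$ has $2S=d_{ij}+d_{jk}+d_{ik}$, so this sum is the same for all $\{i,j,k\}$. Comparing $\{i,j,k\}$ with $\{i,j,l\}$, $\{i,k,l\}$, $\{j,k,l\}$ for distinct $i,j,k,l$ gives
$$d_{ik}+d_{jk}=d_{il}+d_{jl},\qquad d_{ij}+d_{jk}=d_{il}+d_{kl},\qquad d_{ij}+d_{ik}=d_{jl}+d_{kl}.$$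
The first minus the second plus the third gives $2d_{ik}=2d_{jl}$. So $d$ agrees on disjoint pairs. Two distinct intersecting pairs involve three of the eight indices and are both disjoint from a third pair, so $d$ agrees on all pairs. Thus $m_i-m_j=\pm r$ for all $i\ne j$ with a fixed $r\ne0$. But $(m_1-m_2)+(m_2-m_3)$ is $0$ or $\pm2r$, while $m_1-m_3=\pm r$. This is a contradiction, so $\varpi(\partial_\mu^4H)\notin\mathcal A_\mu$.

**Step 7: the statement about generators.** Any homogeneous generating set contains an element of degree $8$ outside $\mathbb Cq^4$: otherwise all its elements would have zero component in the nonzero degree-$8$ part of $\mathfrak m/\mathfrak m^2$. So no homogeneous generators work for even one regular semisimple $\mu$, even if they may depend on $\mu$. $\blacksquare$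

Why the fourth shift and not the fifth? We can read off from (8) that $\varpi(\partial_\mu^5H)$, a cubic element, commutes with every $\varpi(Q_\nu)$. Its commutator is governed by the $s^4$-coefficient of $\Psi_s$. The part $j=0$ of $M[H]$ contributes nothing to $\Psi_s$. The parts of degrees $3$ and $1$ contribute nothing to the coefficient of $s^4$, since every term of $\Psi_s$ has degree at least $1$ in $x$. The part of degree $5$ contributes $b_1$ times
$$c_5([x,\mu],U^3[x,\nu])+c_3\,q(\mu)([x,\mu],U[x,\nu]).$$
Let $x_\alpha$ be the coordinate of $x$ along $e_\alpha$. Then $([x,\mu],U^m[x,\nu])=-\sum_\alpha\alpha(\mu)^{m+1}\alpha(\nu)\,x_\alpha x_{-\alpha}$, and for odd $m$ the terms for $\alpha$ and $-\alpha$ cancel. So this test sees nothing at the fifth shift, and for degree $8$ the shift $k=4$ is the largest one that it can exclude.
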